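\title{A maximal Hardy field that is not dense in a Hausdorff field extension}

\begin{abstract}
A maximal Hardy field need not be dense in a Hausdorff field extension. We show that every bounded Hardy field $H$ extends to a maximal Hardy field $M$ for which some $\mathcal{C}^\infty$ germ $f$, itself lying in a Hardy field over $H$, keeps a prescribed distance from every element of $M$. Both $M(f)$ and $M(e^f)$ are Hausdorff fields; the first is an immediate extension of $M$, the second has a larger value group. By contrast, every maximal Hardy field is cofinal in each of its Hausdorff field extensions. The proof is in ZFC: it codes a Hausdorff gap into the derivatives of $\aleph_1$ germs.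
\end{abstract}

\section{Introduction}

Let $\mathcal{C}$ be the ring of germs at $+\infty$ of continuous functions $f\colon(a,+\infty)\to\mathbb{R}$, where $a\in\mathbb{R}$ depends on $f$. Inequalities between germs are meant to hold eventually, that is, at all sufficiently large arguments. A \emph{Hausdorff field} is a subring $K$ of $\mathcal{C}$ that is a field. A nonzero $f\in K$ has an inverse in $\mathcal{C}$, so it eventually has no zeros, and by continuity it eventually has a constant sign. Thus $K$ is an ordered field, with $f>0$ if and only if $f(x)>0$ for all large $x$. A \emph{Hardy field} is a Hausdorff field $H$ such that every $f\in H$ is the germ of a $\mathcal{C}^1$ function and $f'\in H$. It is \emph{maximal} if it has no proper Hardy field extension. The union of a chain of Hardy fields is a Hardy field, so by Zorn's lemma every Hardy field is contained in a maximal one.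

A Hausdorff field forbids oscillation of its elements; a Hardy field forbids it for all their derivatives as well. For instance, $\mathbb{R}(y)$ is a Hausdorff field for every continuous germ $y\to+\infty$, because a nonzero polynomial in $y$ has the sign of its leading coefficient. For $y=x$ this is a Hardy field. The germ $y=x+\sin x$, on the other hand, lies in no Hardy field, since $1+\cos x$ has arbitrarily large zeros without being eventually zero.

For ordered fields $H\subseteq K$, we call $H$ \emph{dense} in $K$ if for all $a<b$ in $K$ there is $h\in H$ with $a<h<b$, and \emph{cofinal} in $K$ if for every $a\in K$ there is $h\in H$ with $h\ge a$. The following question comes from Aschenbrenner and van den Dries~\cite{AvdD}.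

\begin{quote}
\emph{Is every maximal Hardy field dense in every Hausdorff field extension?}
\end{quote}

The Hardy field $\mathbb{R}$ is not dense in $\mathbb{R}(x)$, for a crude reason: no real number exceeds $x$. This failure is repaired by adjoining $x$, and one may expect that a maximal Hardy field $M$ has repaired all failures in the same way. Suppose that $a<b$ lie in a Hausdorff field $K\supseteq M$ and that no element of $M$ lies strictly between them. There are many smooth germs $y$ with $a<y<b$, and each of them is comparable with every element of $M$. If a single one generated a Hardy field over $M$, maximality would put it in $M$. With so much freedom in the choice of $y$, the natural guess is that the answer is yes. At infinity this reasoning is correct.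

\begin{theorem}\label{thm:cofinal}
Every maximal Hardy field $M$ is cofinal in every Hausdorff field $K\supseteq M$.
\end{theorem}

It follows that an interval $(h,b)$ of $K$ with an endpoint $h\in M$ meets $M$: it contains $h+1/m$ for any $m\in M$ with $m>1/(b-h)$. So density can fail only at an interval whose endpoints both lie outside $M$. Our main result is that it does fail there.

For germs $u,v$ with $v$ eventually nonzero, $u\sim v$ means $u/v\to1$ and $u=o(v)$ means $u/v\to0$. For arbitrary germs, $u\asymp v$ means $|u|\le C|v|$ and $|v|\le C|u|$ for some constant $C$. A Hausdorff field $K$ carries the valuation ring $\mathcal{O}_K$ of its bounded elements, whose maximal ideal consists of the elements tending to $0$. The \emph{value group} $K^\times/\mathcal{O}_K^\times$ is $K^\times$ modulo $\asymp$, and the \emph{residue field} is $\mathcal{O}_K$ modulo its maximal ideal. An extension $M\subseteq K$ of Hausdorff fields is \emph{immediate} if it enlarges neither. This holds when every nonzero $k\in K$ is $\sim$ some $h\in M$: then $k\asymp h$, and if $k$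 is bounded, then $h$ is bounded and $k-h\to0$.

Call a Hardy field $H$ \emph{bounded} if some $\varphi\in\mathcal{C}$ satisfies $h\le\varphi$ for all $h\in H$. The field $\mathbb{R}$ is bounded by $x$. Every countable $H=\{h_1,h_2,\dots\}$ is bounded: represent $h_n$ on $[a_n,\infty)$ with $a_n$ increasing to $\infty$, and take $\varphi$ continuous with $\varphi\ge\max(h_1,\dots,h_n)$ on $[a_n,a_{n+1}]$.

\begin{theorem}\label{thm:main}
Let $H$ be a bounded Hardy field and $\varphi\in\mathcal{C}$. There are a maximal Hardy field $M\supseteq H$ and a $\mathcal{C}^\infty$ germ $f$, contained in a Hardy field extending $H$, such that for every $h\in M$ either $f-h>\varphi$ eventually or $h-f>\varphi$ eventually. Moreover: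
\begin{enumerate}
\item[(1)] $M(f)$ is a Hausdorff field in which $M$ is not dense. Every nonzero element of $M(f)$ is $\sim$ an element of $M$, so $M(f)$ is an immediate extension of $M$.
\item[(2)] $M(e^f)$ is a Hausdorff field in which $e^f\not\asymp h$ for all $h\in M$. So its value group is strictly larger than that of $M$.
\end{enumerate}
\end{theorem}

With $H=\mathbb{R}$ and $\varphi=1$, part (1) answers the question in the negative, in ZFC. Density also fails in part (2), since $e^f<h<2e^f$ would give $h\asymp e^f$. So density can fail both for immediate and for non-immediate extensions, while cofinality never fails. Boundedness of $H$ cannot simply be dropped: if $H$ is itself maximal, then $M=H$ and $f\in M$, and $h=f$, $\varphi=0$ violate the conclusion. We do not settle whether \emph{some} maximal Hardy field is dense in all its Hausdorff field extensions.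

Section~\ref{sec:facts} collects the facts that we quote, and Section~\ref{sec:idea} shows the mechanism of the proof on an example. Section~\ref{sec:scale} gives a method for adjoining very large germs, perturbed in a flexible way, to a bounded Hardy field; Theorem~\ref{thm:cofinal} is its first application. Section~\ref{sec:gap} builds a Hardy field with a cut that no Hardy field extension fills, and Section~\ref{sec:proof} derives Theorem~\ref{thm:main}.

\section{Fraction fields of germs, real closedness, and Hausdorff gaps}\label{sec:facts}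

All our fields of germs arise in the following way.

\begin{lemma}\label{lem:frac}
Let $R$ be a subring of $\mathcal{C}$ whose nonzero elements are eventually nonvanishing. Then $K=\{u/v: u,v\in R,\ v\ne0\}$ is a Hausdorff field. If $R$ consists of $\mathcal{C}^1$ germs and is closed under differentiation, then $K$ is a Hardy field.
\end{lemma}

\begin{proof}
An eventually nonvanishing continuous germ is a unit of $\mathcal{C}$, so $K$ is a subring of $\mathcal{C}$, and it is a field. The second statement is the quotient rule.
\end{proof}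

The next fact is used only for parts (1) and (2) of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:rc}
Every maximal Hardy field $M$ is real closed~\cite{Rob}, and $\log h\in M$ for every positive $h\in M$~\cite{Bou}.
\end{theorem}

Recall that over a real closed field $M$ every nonzero polynomial in $X$ is a product of a nonzero constant, linear factors $X-a$, and quadratic factors $(X-a)^2+b^2$ with $a,b\in M$, $b\ne0$.

Let $\mathbb{N}=\{0,1,2,\dots\}$. For $S,S'\subseteq\mathbb{N}$ write $S\subseteq^*S'$ if $S\setminus S'$ is finite. The set-theoretic input is Hausdorff's gap, a theorem of ZFC; $\omega_1$ is the first uncountable ordinal.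

\begin{theorem}[Hausdorff~\cite{Haus}; see {\cite[Theorem~29.7]{Jech}}]\label{thm:gap}
There are sets $S_\alpha,T_\alpha\subseteq\mathbb{N}$ $(\alpha<\omega_1)$ with $S_\alpha\cap T_\alpha=\emptyset$, and $S_\alpha\subseteq^*S_\beta$, $T_\alpha\subseteq^*T_\beta$ for $\alpha<\beta$, such that no $S\subseteq\mathbb{N}$ satisfies both $S_\alpha\subseteq^*S$ and $S\cap T_\alpha$ finite for all $\alpha<\omega_1$.
\end{theorem}

Think of stage $\alpha$ as a partial decision about a set $S$: the numbers in $S_\alpha$ are to be in, those in $T_\alpha$ are to be out, and the rest are undecided. Any two stages agree up to finitely many exceptions, yet no set obeys them all. Countably many stages cannot do this: if $S_i\cap T_j$ is finite for all $i,j\in\mathbb{N}$, then $S=\bigcup_i\bigl(S_i\setminus\bigcup_{j\le i}T_j\bigr)$ satisfies $S_i\subseteq^*S$, and $S\cap T_j\subseteq\bigcup_{i<j}(S_i\cap T_j)$ is finite. This is why our construction has $\aleph_1$ generators.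

\section{Reading a set of integers off a derivative}\label{sec:idea}

In a Hardy field, asymptotic relations may be differentiated. This is the one property that separates Hardy fields from Hausdorff fields in our argument.

\begin{lemma}\label{lem:hopital}
Let $F$ be a Hardy field and $a,b\in F$ with $b\to+\infty$ and $a=o(b)$. Then $|a'|<b'$.
\end{lemma}

\begin{proof}
Both $b'-a'$ and $b'+a'$ lie in $F$, so each is eventually positive or eventually $\le0$. If $b'-a'\le0$ on $[x_0,\infty)$, then $b-a$ is bounded above there, while $b-a\sim b\to+\infty$. So $b'-a'>0$, and the same argument with $-a$ in place of $a$ gives $b'+a'>0$.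
\end{proof}

Fix for the rest of the paper a $\mathcal{C}^\infty$ function $\chi\colon\mathbb{R}\to\mathbb{R}$ with compact support in $(-\frac14,\frac14)$, $|\chi|\le1$ and $\chi'(0)=1$. For $W\ge1$, the \emph{bump} $\chi(W(x-n))$ has height at most $1$, vanishes for $|x-n|\ge\frac14$, and has slope $W$ at $n$.

\begin{example}\label{ex:read}
Let $S\subseteq\mathbb{N}$, $W_n=e^{2n}$ and $q(x)=\sum_{n\in S}\chi(W_n(x-n))$. Then $|q|\le1$, while $q'(n)$ is $W_n$ for $n\in S$ and $0$ for $n\notin S$. Let $G$ be a $\mathcal{C}^1$ germ and $g=G+q$. Suppose that a Hardy field contains $g$, $t=e^x$, and a germ $y$ with $y-g=o(t)$. Lemma~\ref{lem:hopital} gives $|y'-g'|<e^x$, so for all large $n$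
\[
\bigl|y'(n)-G'(n)-W_n\mathbf{1}_S(n)\bigr|<e^n<W_n/2 .
\]
Hence $S$ and $\{n: y'(n)-G'(n)>W_n/2\}$ differ by a finite set: the germ $y$ knows $S$. The germ $G$ also satisfies $G-g=o(t)$, but for infinite $S$ it does not know $S$, since the set computed from $y=G$ is empty. If $e^x$ is replaced by a germ $t\to+\infty$ for which $t'(n)<W_n/2$ holds only for $n$ in a set $A$, the same computation shows that $y$ knows $S\cap A$ up to a finite set, and it says nothing outside $A$.
\end{example}

This suggests the plan. We build a Hardy field containing the endpoints of nested intervals $I_\alpha=(g_\alpha,g_\alpha+t_\alpha)$, $\alpha<\omega_1$, where $g_\alpha$ is a fixed germ $G$ plus bumps at the points of $S_\alpha$ plus a small shift, and $t_\alpha$ has small slope at the points of $S_\alpha\cup T_\alpha$. An element $y$ of a Hardy field extension lying in all $I_\alpha$ yields one set $\{n:y'(n)-G'(n)>W_n/2\}$ that obeys all stages of the gap, which is impossible. The germ $G$, however, lies in all $I_\alpha$, because the order does not see the bumps.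

The difficulty is to put a germ with bumps into a Hardy field at all. Making $G$ large compared with the bumps and their derivatives is not enough.

\begin{example}\label{ex:hide}
Let $Y=e^{e^x}(1+\varepsilon)$, where $\varepsilon\to0$ is smooth, vanishes on intervals arbitrarily far out, and is not eventually zero. Then $Y$ lies in no Hardy field. Otherwise that field contains $Y_1=Y'/Y$, which equals $e^x$ on those intervals and so is nonzero, and it contains $Y_1'/Y_1-1$, which vanishes on those intervals and so is the zero germ. Integrating, $Y_1=ce^x$ with $c=1$ by the intervals, then $Y=c'e^{e^x}$ with $c'=1$, so $\varepsilon=0$ eventually.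
\end{example}

The iterated logarithmic derivatives of $e^{e^x}$ are $e^x,1,0$: they run out, and the perturbation is exposed. We need a function whose iterated logarithmic derivatives all stay large.

\section{A transexponential scale}\label{sec:scale}

\subsection{The function $E$}

If $E(s+1)=e^{E(s)}$, then $E'(s)/E(s)=E'(s-1)$: a logarithmic derivative costs one unit in the argument, and there are always units left. To construct such an $E$, take a positive $\mathcal{C}^\infty$ function on $[0,1]$ equal to $1$ on $[0,\frac14]$ and to $e^{s-1}$ on $[\frac34,1]$, whose integral over $[\frac14,\frac34]$ is $e^{-1/4}-\frac14$. (An interpolant with values in $(0,1]$ has integral at most $\frac12<e^{-1/4}-\frac14$; add a nonnegative function supported in $(\frac14,\frac34)$.) Let $E$ be its antiderivative with $E(0)=0$. Then $E'>0$, $E(s)=s$ on $[0,\frac14]$ and $E(s)=e^{s-1}$ on $[\frac34,1]$. Extend $E$ to $[0,\infty)$ by $E(s+1)=e^{E(s)}$, which is consistent at $s=0$. On $[1,\frac54]$ we get $E(s)=e^{s-1}$ again, so $E$ is $\mathcal{C}^\infty$ near $1$, and then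 on $[0,\infty)$ by induction. For $s\ge1$,
\begin{equation}\label{eq:E}
E(s)=\exp E(s-1),\qquad E'(s)=E(s)E'(s-1).
\end{equation}
Thus $E$ is increasing and $E\ge1$ on $[1,\infty)$. Put $c_0=\min_{[0,1]}E'>0$ and $\mathcal{E}=E''/E'$.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(E1)] $E'\ge c_0$ on $[0,\infty)$, and $E'\ge c_0E$ on $[1,\infty)$.
\item[(E2)] $E(s-i)\ge e^{Cs}$ eventually, for all $i\in\mathbb{N}$ and $C\in\mathbb{R}$.
\item[(E3)] $E(s)^C=o\bigl(E(s+1)^\delta\bigr)$ for all $C,\delta>0$.
\item[(E4)] For each $j\ge1$ there is $p$ with $|E^{(j)}|\le E^p$ eventually.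
\item[(E5)] $\mathcal{E}(s)=E'(s-1)+\mathcal{E}(s-1)$ for $s\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) By \eqref{eq:E}, $E'(s)\ge E'(s-1)$ for $s\ge1$, which gives $E'\ge c_0$; then $E'(s)=E(s)E'(s-1)\ge c_0E(s)$.

(E2) From $e^X\ge eX$ we get $E(s+1)\ge eE(s)$. Writing $s\ge1$ as $s=n+\tau$ with $n\in\mathbb{N}$, $\tau\in[1,2)$ gives $E(s)\ge e^n\ge e^{s-2}$. Hence $E(s-i)=\exp E(s-i-1)\ge\exp(e^{s-i-3})$ for $s\ge i+2$.

(E3) With $X=E(s)\to\infty$ this reads $X^C=o(e^{\delta X})$.

(E4) Let $M_j=\max_{1\le i\le j}|E^{(i)}|$. The $i$th derivative of $e^u$ is $e^u$ times a polynomial of degree $i$ in $u',\dots,u^{(i)}$, so \eqref{eq:E} gives $M_j(s)\le bE(s)(1+M_j(s-1))^j$ for $s\ge1$, with a constant $b\ge1$. Choose $X_0>1$ such that $\log(2^jb)\le X/4$ and $j\log X\le X/4$ for $X\ge X_0$. Choose $s_0$ with $E(s_0)\ge X_0$, and then $p\ge2$ with $M_j\le E^p$ on $[s_0,s_0+1]$. Suppose $s-1\ge s_0$ and $M_j(s-1)\le X^p$, where $X=E(s-1)$. Then $M_j(s)\le 2^jb\,X^{pj}E(s)$, and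
\[
\log(2^jb)+pj\log X\le\tfrac{p+1}{4}X\le(p-1)X=\log E(s)^{p-1},
\]
so $M_j(s)\le E(s)^p$. By induction on unit intervals, $M_j\le E^p$ on $[s_0,\infty)$.

(E5) Take the logarithmic derivative of $E'(s)=E(s)E'(s-1)$ and use $E'(s)/E(s)=E'(s-1)$.
\end{proof}

We think of $E(\lambda)$ as a germ of \emph{level} $\lambda$. By (E3), if $\mu\to\infty$ and $\lambda\ge\mu+1$, then every power of $E(\mu)$ is $o$ of every positive power of $E(\lambda)$.

\subsection{Slowing down the base field}

From now on, $H$ is a bounded Hardy field and $\varphi\in\mathcal{C}$. The germs $\varphi$ and $h\in H$ may outgrow $E$. Boundedness lets us change the variable so that all of them fall below $s$; this is the only place where it is used. Fix a nondecreasing $\mathcal{C}^\infty$ function $\eta\colon\mathbb{R}\to[0,1]$ that is $0$ on $(-\infty,\frac14]$ and $1$ on $[\frac34,\infty)$.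

\begin{lemma}\label{lem:sigma}
There is a $\mathcal{C}^\infty$ function $\sigma$ on $[0,\infty)$ with $\sigma\to\infty$, $\sigma'\ge e^{-s}$ and all $\sigma^{(j)}$ $(j\ge1)$ bounded, such that, eventually,
\begin{equation}\label{eq:small}
\varphi(\sigma(s))\le s\qquad\text{and}\qquad|h(\sigma(s))|\le s\ \text{ for each }h\in H.
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi_0$ bound $H$; then $|h|\le\varphi_0$ for $h\in H$, as $-h\in H$. Represent $\varphi,\varphi_0$ on $[a_0-1,\infty)$ and let $\psi(x)$ be the maximum of $\max(\varphi,\varphi_0)$ over $[a_0-1,x]$, a nondecreasing function. Choose $0<s_1<s_2<\cdots$ with $s_{i+1}\ge s_i+1$ and $s_i\ge\psi(a_0+i)$, and put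
\[
\sigma(s)=a_0+\sum_{i\ge1}\eta(s-s_i)-e^{-s}.
\]
The $i$th summand is constant outside $[s_i,s_i+1]$, so near each point at most one summand varies, and all derivatives of $\sigma$ are bounded. Also $\sigma'\ge e^{-s}$, $\sigma(0)=a_0-1$ and $\sigma\to\infty$. For $s\in[s_i,s_{i+1}]$ only the first $i$ summands can be nonzero, so $\sigma(s)\le a_0+i$ and $\psi(\sigma(s))\le s_i\le s$.
\end{proof}

For $H=\mathbb{R}$ and constant $\varphi$ one may take $\sigma(s)=s$; a reader interested only in the counterexample may keep this case in mind. In general let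
\[
\theta=\sigma^{-1},\qquad\omega=1/\sigma',\qquad D=\omega\,\frac{d}{ds}.
\]
Since $\sigma'$ is bounded, $\omega\ge c$ for a constant $c>0$. The derivative $\omega^{(j)}$ is a polynomial in $\sigma',\sigma'',\dots$ divided by $(\sigma')^{j+1}$, so $|\omega^{(j)}|\le C_je^{(j+1)s}$. The price of the change of variable is thus a factor that is negligible at every level of $E$.

The function $\theta$ is $\mathcal{C}^\infty$ and tends to $\infty$, so $u\mapsto u\circ\theta$ is an automorphism of the ring $\mathcal{C}$. It preserves eventual inequalities, limits, $\sim$, $o$ and $\asymp$, and it commutes with $\exp$ and $\log$. The chain rule gives $(u\circ\theta)'=(Du)\circ\theta$. Call a subfield $F$ of $\mathcal{C}$ a \emph{$D$-field} if it consists of $\mathcal{C}^1$ germs and $DF\subseteq F$. Then $F$ is a $D$-field if and only if $F\circ\theta=\{u\circ\theta:u\in F\}$ is a Hardy field. In particular $H^\sigma=\{h\circ\sigma:h\in H\}$ is a $D$-field. Lemma~\ref{lem:frac} holds with $D$ in place of differentiation. Lemma~\ref{lem:hopital} holds verbatim in $D$-fields: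 applied to $a\circ\theta$, $b\circ\theta$ it gives $|Da|<Db$, and we divide by $\omega>0$. From here on we work in the variable $s$, and primes denote $d/ds$.

\subsection{Admissible levels}

\begin{definition}
A $\mathcal{C}^\infty$ function $\lambda$ on $[0,\infty)$ is \emph{admissible} if $\lambda(s)\ge s$, $\lambda'\ge1$, and $|\lambda^{(j)}(s)|\le C_j(s+1)$ for each $j\ge1$, with constants $C_j$.
\end{definition}

The first condition places $E(\lambda-i)$ above $H^\sigma$ and $\omega$ for every $i$; the other two make the factors produced by the chain rule, and their reciprocals where needed, negligible. To follow a perturbation through repeated logarithmic differentiation we need to control all its derivatives at once. For admissible $\lambda$ and $i\in\mathbb{N}$ let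
\begin{itemize}
\item $\mathcal{P}_i=\mathcal{P}_i(\lambda)$ be the set of $\mathcal{C}^\infty$ germs $h$ such that for each $j\ge0$ there is $C>0$ with $|h^{(j)}|\le E(\lambda-i)^C$;
\item $\mathcal{N}_i=\mathcal{N}_i(\lambda)$ be the set of $\mathcal{C}^\infty$ germs $h$ such that for each $j\ge0$ there is $\delta>0$ with $|h^{(j)}|\le E(\lambda-i)^{-\delta}$.
\end{itemize}
So $\mathcal{P}_i$ means polynomially bounded, and $\mathcal{N}_i$ negligible, at level $\lambda-i$. Since $E(\lambda-i)\to\infty$, constant factors are absorbed by changing $C$ or $\delta$. By the Leibniz rule, $\mathcal{P}_i$ and $\mathcal{N}_i$ are therefore closed under sums, products and $d/ds$. Also $\mathcal{P}_{i+1}\subseteq\mathcal{P}_i$ and $\mathcal{N}_i\subseteq\mathcal{N}_{i+1}$.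

\begin{lemma}\label{lem:P}
Let $\lambda$ be admissible and $i\in\mathbb{N}$.
\begin{enumerate}
\item[(P1)] If $h\in\mathcal{P}_{i+1}$, then $|h^{(j)}|\le E(\lambda-i)^\delta$ for all $j$ and all $\delta>0$. Hence $\mathcal{P}_{i+1}\mathcal{N}_i\subseteq\mathcal{N}_i$.
\item[(P2)] If $h\in\mathcal{P}_i$ and $|h|$ is bounded below by a positive constant, then $1/h\in\mathcal{P}_i$. If $\rho\in\mathcal{N}_i$, then $\rho'/(1+\rho)\in\mathcal{N}_i$.
\item[(P3)] $\lambda'$, $1/\lambda'$, $\omega$ and $1/\omega$ lie in $\mathcal{P}_i$.
\item[(P4)] $E(\lambda-i)$, $E'(\lambda-i)$, $E''(\lambda-i)$ and $1/E'(\lambda-i)$ lie in $\mathcal{P}_i$, and $\mathcal{E}(\lambda-i)\in\mathcal{P}_{i+1}$.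
\item[(P5)] Every derivative of $1/E(\lambda-i)$ is at most $E(\lambda-i)^{-3/4}$ in absolute value, and $1/E'(\lambda-i)\in\mathcal{N}_i$.
\item[(P6)] If $v$ is a $\mathcal{C}^\infty$ germ with $|v^{(j)}|\le E(\lambda)^{1/2}$ for every $j\ge0$, then $v/E(\lambda)\in\mathcal{N}_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) The first statement is (E3). In the Leibniz formula for $(h\rho)^{(j)}$ with $\rho\in\mathcal{N}_i$, the derivatives of $\rho$ are at most $E(\lambda-i)^{-\delta}$ for some $\delta>0$, and those of $h$ are at most $E(\lambda-i)^{\delta/2}$.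

(P2) The derivative $(1/h)^{(j)}$ is a polynomial in $h,\dots,h^{(j)}$ divided by $h^{j+1}$. If $\rho\in\mathcal{N}_i$, then all derivatives of $1+\rho$ are bounded and $1+\rho\ge\frac12$, so $1/(1+\rho)\in\mathcal{P}_{i+1}$; now use $\rho'\in\mathcal{N}_i$ and (P1).

(P3) Each derivative of $\lambda'$, $\omega$ and $1/\omega=\sigma'$ is at most $e^{Cs}$ for some $C$, and $e^{Cs}\le E(s-i)\le E(\lambda-i)$ by (E2). For $1/\lambda'$ use (P2).

(P4) Each derivative of $E^{(k)}(\lambda-i)$ is a polynomial in the germs $E^{(l)}(\lambda-i)$ and $\lambda^{(j)}$, $j\ge1$; apply (E4) and (P3). For $1/E'(\lambda-i)$ use (E1) and (P2). By (E5), $\mathcal{E}(\lambda-i)=E'(\lambda-i-1)+E''(\lambda-i-1)/E'(\lambda-i-1)$, which lies in $\mathcal{P}_{i+1}$.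

(P5) Write $1/E(\lambda-i)=e^{-w}$ with $w=E(\lambda-i-1)\in\mathcal{P}_{i+1}$. As $(e^{-w}h)'=e^{-w}(h'-w'h)$, each derivative of $e^{-w}$ is $e^{-w}h$ with $h\in\mathcal{P}_{i+1}$, and $|h|\le E(\lambda-i)^{1/4}$ by (P1). So $1/E(\lambda-i)\in\mathcal{N}_i$. By \eqref{eq:E}, $1/E'(\lambda-i)$ is the product of $1/E(\lambda-i)$ and $1/E'(\lambda-i-1)\in\mathcal{P}_{i+1}$, so it lies in $\mathcal{N}_i$.

(P6) By (P5), $|(v/E(\lambda))^{(j)}|\le2^jE(\lambda)^{1/2-3/4}$.
\end{proof}

\subsection{Iterated logarithmic derivatives}

For a germ $Y$ set $Y^{\langle0\rangle}=Y$ and $Y^{\langle k+1\rangle}=D(Y^{\langle k\rangle})/Y^{\langle k\rangle}$, as long as $Y^{\langle k\rangle}$ is differentiable and eventually nonvanishing. In the simplest case, $\omega=1$ and $Y=E$, we have $Y^{\langle1\rangle}=E'(s-1)$ and $Y^{\langle2\rangle}=\mathcal{E}(s-1)=E'(s-2)+\mathcal{E}(s-2)$, where by (P4) the error $\mathcal{E}(s-2)$ lives one level below the main term. The next lemma says that this pattern persists for all $k$ and survives a negligible perturbation, in contrast with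 Example~\ref{ex:hide}.

\begin{lemma}\label{lem:iter}
Let $\lambda$ be admissible, $\varepsilon\in\mathcal{N}_0$ and $Y=E(\lambda)(1+\varepsilon)$. Then all $Y^{\langle k\rangle}$ are defined, and there are constants $C_k$ with
\[
E(\lambda-k)^{1/2}\le Y^{\langle k\rangle}\le E(\lambda-k)^{C_k}.
\]
\end{lemma}

\begin{proof}
For $k=0$ the bounds hold because $\varepsilon\to0$. We show by induction that for $k\ge1$
\begin{equation}\label{eq:iter}
Y^{\langle k\rangle}=\omega\lambda'E'(\lambda-k)(1+\rho_k)\quad\text{with }\rho_k\in\mathcal{N}_k .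
\end{equation}
By \eqref{eq:E}, $Y^{\langle1\rangle}=\omega\bigl(\lambda'E'(\lambda-1)+\frac{\varepsilon'}{1+\varepsilon}\bigr)$, so
\[
\rho_1=\frac{\varepsilon'}{1+\varepsilon}\cdot\frac1{\lambda'}\cdot\frac1{E'(\lambda-1)} .
\]
The three factors lie in $\mathcal{N}_0\subseteq\mathcal{N}_1$, $\mathcal{P}_2$ and $\mathcal{N}_1$, by (P2), (P3), (P5); so $\rho_1\in\mathcal{N}_1$. Assume \eqref{eq:iter} for $k$. Its right side is eventually positive, and taking the logarithmic derivative and using (E5) gives
\[
Y^{\langle k+1\rangle}=\omega\Bigl(\frac{(\omega\lambda')'}{\omega\lambda'}+\lambda'E'(\lambda-k-1)+\lambda'\mathcal{E}(\lambda-k-1)+\frac{\rho_k'}{1+\rho_k}\Bigr).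
\]
Dividing by $\omega\lambda'E'(\lambda-k-1)$ we find
\[
\rho_{k+1}=\frac1{E'(\lambda-k-1)}\Bigl(\mathcal{E}(\lambda-k-1)+\frac{(\omega\lambda')'}{\omega\lambda'^2}+\frac1{\lambda'}\cdot\frac{\rho_k'}{1+\rho_k}\Bigr).
\]
The first two terms in the bracket lie in $\mathcal{P}_{k+2}$ by (P4) and (P3). The third is a product of elements of $\mathcal{P}_{k+2}$ and $\mathcal{N}_k\subseteq\mathcal{N}_{k+1}$, so it lies in $\mathcal{N}_{k+1}$. The factor in front lies in $\mathcal{N}_{k+1}$ by (P5). Hence $\rho_{k+1}\in\mathcal{N}_{k+1}$ by (P1).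

By \eqref{eq:iter}, $\omega\ge c$, $\lambda'\ge1$ and (E1), we have $Y^{\langle k\rangle}\ge\frac12cc_0E(\lambda-k)\ge E(\lambda-k)^{1/2}$. The upper bound holds because all factors in \eqref{eq:iter} lie in $\mathcal{P}_k$.
\end{proof}

For positive germs write $u\ll v$ if $u^N<v$ for all $N\in\mathbb{N}$. This relation is transitive. Germs that are separated by $\ll$ from each other and from the coefficient field leave no room for cancellation in a polynomial, and this is how we get Hardy fields.

\begin{proposition}\label{prop:adjoin}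
Let $\lambda_1,\dots,\lambda_m$ be admissible with $\lambda_i-\lambda_{i+1}\to+\infty$ for $i<m$, and let $Y_i=E(\lambda_i)(1+\varepsilon_i)$ with $\varepsilon_i\in\mathcal{N}_0(\lambda_i)$. Then the ring $R$ generated by $H^\sigma$ and all $Y_i^{\langle k\rangle}$ $(1\le i\le m,\ k\ge0)$ has a fraction field inside $\mathcal{C}$, and this is the smallest $D$-field containing $H^\sigma$ and $Y_1,\dots,Y_m$.
\end{proposition}

\begin{proof}
The germs $Y_i^{\langle k\rangle}$ are linearly ordered by $\ll$. For fixed $i$, Lemma~\ref{lem:iter} bounds $Y_i^{\langle k+1\rangle}$ above by a power of $E(\lambda_i-k-1)$ and $Y_i^{\langle k\rangle}$ below by $E(\lambda_i-k)^{1/2}$, so $Y_i^{\langle k+1\rangle}\ll Y_i^{\langle k\rangle}$ by (E3). For $i<j$ and any $k,l$ we have $\lambda_i-k\ge\lambda_j+1$ eventually, so $Y_i^{\langle k\rangle}\ge E(\lambda_j+1)^{1/2}$, while $Y_j^{\langle l\rangle}$ is at most a power of $E(\lambda_j)$; again $Y_j^{\langle l\rangle}\ll Y_i^{\langle k\rangle}$. Moreover each of these germs $u$ satisfies $u\ge E(s-k)^{1/2}\ge e^s$ for some $k$,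 by (E2), so \eqref{eq:small} gives $|h|\le s\le u^{1/4}$ for all $h\in H^\sigma$.

A nonzero element of $R$ has the form $\sum_\nu h_\nu u^\nu$, a finite sum over distinct exponents $\nu\in\mathbb{N}^l$, with $0\ne h_\nu\in H^\sigma$ and with $u_1\gg\dots\gg u_l$ among the $Y_i^{\langle k\rangle}$. Let $\mu$ be the lexicographically largest exponent, let $\nu\ne\mu$ be another, first differing from $\mu$ at position $p$, and let $N$ bound all entries of all exponents. Then $\mu_p>\nu_p$ and all $u_q\ge1$, so
\[
\frac{u^\mu}{u^\nu}\ge u_p\prod_{q>p}u_q^{-N}\ge u_p^{1/2},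
\]
where for $p<l$ we use $\prod_{q>p}u_q^N\le u_{p+1}^{Nl}$ and $u_{p+1}^{2Nl}<u_p$. As $H^\sigma$ is a field, $|h_\nu/h_\mu|\le u_p^{1/4}$. Hence $h_\nu u^\nu=o(h_\mu u^\mu)$, and the sum is $\sim h_\mu u^\mu$, which is eventually nonvanishing.

The ring $R$ consists of $\mathcal{C}^1$ germs and is closed under $D$, because $H^\sigma$ is and $DY_i^{\langle k\rangle}=Y_i^{\langle k\rangle}Y_i^{\langle k+1\rangle}$. By Lemma~\ref{lem:frac} its fraction field is a $D$-field. Any $D$-field containing $Y_i$ contains all $Y_i^{\langle k\rangle}$, which gives minimality.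
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cofinal}]
Suppose $M$ is not cofinal in $K$. As $K$ is linearly ordered, some $k\in K$ exceeds all elements of $M$, so $M$ is bounded. Apply this section to $H=M$ and $\varphi=k$. The function $\lambda(s)=s$ is admissible, so Proposition~\ref{prop:adjoin} with $m=1$, $Y_1=E$ gives a $D$-field $F$ containing $M^\sigma$ and $E$. By (E2) and \eqref{eq:small}, $E>s\ge h$ for all $h\in M^\sigma$, so $E\notin M^\sigma$. Then $F\circ\theta$ is a proper Hardy field extension of $M$, a contradiction.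
\end{proof}

\section{Coding a Hausdorff gap into a Hardy field}\label{sec:gap}

Take $S_\alpha,T_\alpha$ from Theorem~\ref{thm:gap} and let $A_\alpha=S_\alpha\cup T_\alpha$, the set of numbers decided at stage $\alpha$. Then $A_\alpha\subseteq^*A_\beta$ for $\alpha<\beta$.

We look for left endpoints $g_\alpha=G-u_\alpha+q_\alpha$ and widths $t_\alpha$, where $q_\alpha$ is the sum of bumps of slope $W_n$ at the points $n\in S_\alpha$, and $G,t_\alpha,u_\alpha$ are of the form $E(\lambda)$. The germs $g_\alpha$ all have the level of $G$, so Proposition~\ref{prop:adjoin} does not apply to them directly. It will apply to one of them together with the differences $g_\beta-g_\alpha=u_\alpha-u_\beta+q_\beta-q_\alpha$. The shift $u_\alpha$ is there to provide such a difference with a main term, at a level of its own strictly between those of $t_\alpha$ and of all later $t_\beta$. Two demands compete.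
\begin{itemize}
\item \emph{Hiding.} The bumps of $q_\beta-q_\alpha$ must be negligible against $u_\alpha$.
\item \emph{Reading.} As in Example~\ref{ex:read}, the slopes of $t_\alpha$ and $u_\alpha$ at $n\in A_\alpha$ must be small against $W_n$.
\end{itemize}
They are compatible because almost all bumps of $q_\beta-q_\alpha$ sit at points still undecided at stage $\alpha$. So near $n$ the levels of $t_\alpha,u_\alpha$ should be above that of $W_n$ if $n\notin A_\alpha$, and below it if $n\in A_\alpha$.

\subsection{Levels prescribed near the integers}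

A level that drops from one integer to the next would violate $\lambda'\ge1$; a common quadratic term prevents this. For $r\colon\mathbb{N}\to\mathbb{N}$ with $r(n)\le3n$ put $c_n=2n^2+r(n)$ and
\[
\lambda_r(s)=s+c_n+(c_{n+1}-c_n)\,\eta(s-n)\qquad(n\le s\le n+1).
\]
As $\eta=0$ on $[0,\frac14]$ and $\eta=1$ on $[\frac34,1]$,
\begin{equation}\label{eq:near}
\lambda_r(s)=s+2n^2+r(n)\qquad\text{for }|s-n|\le\tfrac14,
\end{equation}
so $\lambda_r$ is $\mathcal{C}^\infty$. From $c_{n+1}-c_n=4n+2+r(n+1)-r(n)$ we get $2\le c_{n+1}-c_n\le7n+5$. The lower bound gives $\lambda_r'\ge1$, the upper bound gives $|\lambda_r^{(j)}|\le C_j(s+1)$, and $\lambda_r\ge s+2n^2$ on $[n,n+1]$. So $\lambda_r$ is admissible and $\lambda_r-s\to\infty$. On $[n,n+1]$ the difference $\lambda_r-\lambda_{\tilde r}$ is a convex combination of $(r-\tilde r)(n)$ and $(r-\tilde r)(n+1)$. Hence $r(n)-\tilde r(n)\to\infty$ implies $\lambda_r-\lambda_{\tilde r}\to\infty$.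

We need $\aleph_1$ levels that decrease with $\alpha$ by unbounded amounts. There is room for this below $n/2$.

\begin{lemma}\label{lem:kappa}
There are functions $\kappa_\alpha\colon\mathbb{N}\to\mathbb{N}$ $(\alpha<\omega_1)$ with $\kappa_\alpha(n)\le n/2$ for all $n$, $\kappa_\alpha(n)\to\infty$, and $2\kappa_\beta(n)\le\kappa_\alpha(n)$ for all large $n$ whenever $\alpha<\beta$.
\end{lemma}

\begin{proof}
Use transfinite recursion, with $\kappa_0(n)=\lfloor n/2\rfloor$ and $\kappa_{\beta+1}=\lfloor\kappa_\beta/2\rfloor$. At a successor, $2\kappa_{\beta+1}\le\kappa_\beta\le\kappa_\alpha$ eventually for $\alpha\le\beta$. A limit ordinal $\beta<\omega_1$ is countable, so there are $0=\beta_0<\beta_1<\cdots$ cofinal in $\beta$. Choose $n_0<n_1<\cdots$ with $\kappa_{\beta_i}(n)\ge2k$ for $i\le k$, $n\ge n_k$. Set $\kappa_\beta=k$ on $[n_k,n_{k+1})$ and $\kappa_\beta=0$ below $n_0$. Then $\kappa_\beta\to\infty$, and $2\kappa_\beta\le\kappa_{\beta_i}$ on $[n_i,\infty)$; the case $i=0$ gives $\kappa_\beta(n)\le n/2$. For $\alpha<\beta$ pick $\beta_i>\alpha$; then $2\kappa_\beta\le\kappa_{\beta_i}\le\kappa_\alpha$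 eventually.
\end{proof}

\subsection{The generators}

Let $d_\alpha(n)=0$ for $n\in A_\alpha$ and $d_\alpha(n)=n$ for $n\notin A_\alpha$. Put
\[
r^t_\alpha=\kappa_\alpha+d_\alpha,\qquad r^u_\alpha=\lfloor\tfrac34\kappa_\alpha\rfloor+d_\alpha,\qquad r^G(n)=3n,
\]
all at most $3n$, and let $\lambda^t_\alpha,\lambda^u_\alpha,\lambda^G$ be the corresponding levels. For $\alpha<\beta$,
\begin{equation}\label{eq:levels}
\lambda^G-\lambda^t_\alpha\to\infty,\qquad\lambda^t_\alpha-\lambda^u_\alpha\to\infty,\qquad\lambda^u_\alpha-\lambda^t_\beta\to\infty .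
\end{equation}
Indeed, $r^G-r^t_\alpha\ge\frac32n$ and $r^t_\alpha-r^u_\alpha\ge\frac14\kappa_\alpha$. For the third, $A_\alpha\subseteq^*A_\beta$ gives $d_\alpha\ge d_\beta$ eventually, so $r^u_\alpha-r^t_\beta\ge\frac34\kappa_\alpha-1-\frac12\kappa_\alpha$ eventually. Define
\[
G=E(\lambda^G),\qquad t_\alpha=E(\lambda^t_\alpha),\qquad u_\alpha=E(\lambda^u_\alpha),\qquad W_n=E(2n^2+2n),
\]
\[
q_\alpha(s)=\sum_{n\in S_\alpha,\ n\ge1}\chi\bigl(W_n(s-n)\bigr),\qquad g_\alpha=G-u_\alpha+q_\alpha .
\]
Since $W_n\ge1$ for $n\ge1$, the $n$th bump is supported in $|s-n|\le\frac14$; so the supports are disjoint, $q_\alpha$ is $\mathcal{C}^\infty$, and $|q_\alpha|\le1$. By \eqref{eq:near}, the value at $s=n$ of each of our germs, and also $W_n$, equals $E(2n^2+n+e)$ with the following offset $e$.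
\begin{center}
\begin{tabular}{l|c|c|c|c}
 & $u_\alpha,\ t_\alpha$ $(n\in A_\alpha)$ & $W_n$ & $u_\alpha,\ t_\alpha$ $(n\notin A_\alpha)$ & $G$\\
\hline
$e$ & $\lfloor\frac34\kappa_\alpha(n)\rfloor,\ \kappa_\alpha(n)$ & $n$ & $n+\lfloor\frac34\kappa_\alpha(n)\rfloor,\ n+\kappa_\alpha(n)$ & $3n$
\end{tabular}
\end{center}
From \eqref{eq:levels} and (E3) we get $t_\beta=o(u_\alpha)$ for $\alpha<\beta$, and $u_\alpha=o(t_\alpha)$.

\begin{lemma}[Hiding]\label{lem:hide}
\begin{enumerate}
\item[(a)] $g_\alpha=G(1+\varepsilon)$ with $\varepsilon\in\mathcal{N}_0(\lambda^G)$.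
\item[(b)] For $\alpha<\beta$, $g_\beta-g_\alpha=u_\alpha(1+\varepsilon)$ with $\varepsilon\in\mathcal{N}_0(\lambda^u_\alpha)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (P6) it suffices to show, for each $j\ge0$, that the $j$th derivative of $-u_\alpha+q_\alpha$ is at most $G^{1/2}$, and that of $-u_\beta+q_\beta-q_\alpha$ is at most $u_\alpha^{1/2}$, in absolute value.

\emph{The shifts.} By (P4), $|u_\alpha^{(j)}|\le u_\alpha^C$ and $|u_\beta^{(j)}|\le u_\beta^C$ for some $C$. By \eqref{eq:levels}, $\lambda^G\ge\lambda^u_\alpha+1$ and $\lambda^u_\alpha\ge\lambda^u_\beta+1$ eventually, so (E3) gives $u_\alpha^C\le\frac12G^{1/2}$ and $u_\beta^C\le\frac12u_\alpha^{1/2}$.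

\emph{The bumps.} The $j$th derivative of the $n$th bump is at most $b_jW_n^j$, with $b_j=\max|\chi^{(j)}|$, and $b_jW_n^j\le\frac12e^{W_n/2}$ for large $n$. Now $e^{W_n}=E(2n^2+2n+1)$. So it suffices to check that the relevant level is at least $2n^2+2n+1$ on the support of each relevant bump, for large $n$.

In (a), \eqref{eq:near} gives $\lambda^G\ge2n^2+4n-\frac14\ge2n^2+2n+1$ for $|s-n|\le\frac14$, $n\ge1$.

In (b), $S_\alpha\subseteq^*S_\beta$ shows that the germ $q_\beta-q_\alpha$ is the sum of the bumps with $n\in S_\beta\setminus S_\alpha$. Since $T_\alpha\cap S_\beta\subseteq^*T_\beta\cap S_\beta=\emptyset$, all but finitely many such $n$ lie outside $T_\alpha$, hence outside $A_\alpha$. For these $n$ and $|s-n|\le\frac14$, \eqref{eq:near} gives $\lambda^u_\alpha\ge2n^2+2n-\frac14+\lfloor\frac34\kappa_\alpha(n)\rfloor$, which is at least $2n^2+2n+1$ for large $n$ because $\kappa_\alpha(n)\to\infty$.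
\end{proof}

In particular the intervals $(g_\alpha,g_\alpha+t_\alpha)$ are nested: for $\alpha<\beta$, both $g_\beta-g_\alpha$ and $g_\beta+t_\beta-g_\alpha$ are $\sim u_\alpha$, which is positive and $o(t_\alpha)$.

\begin{proposition}\label{prop:F0}
There is a $D$-field $F_0\supseteq H^\sigma$ containing $g_\alpha$ and $t_\alpha$ for all $\alpha<\omega_1$.
\end{proposition}

\begin{proof}
Let $\Phi=\{\alpha_1<\dots<\alpha_m\}$ be a nonempty finite subset of $\omega_1$, and consider the germs
\[
g_{\alpha_1},\ t_{\alpha_1},\ g_{\alpha_2}-g_{\alpha_1},\ t_{\alpha_2},\ g_{\alpha_3}-g_{\alpha_2},\ \dots,\ g_{\alpha_m}-g_{\alpha_{m-1}},\ t_{\alpha_m}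
\]
with the levels $\lambda^G,\lambda^t_{\alpha_1},\lambda^u_{\alpha_1},\lambda^t_{\alpha_2},\lambda^u_{\alpha_2},\dots,\lambda^u_{\alpha_{m-1}},\lambda^t_{\alpha_m}$. Consecutive levels differ by germs tending to $+\infty$, by \eqref{eq:levels}, and each germ has the form $E(\lambda)(1+\varepsilon)$ with $\varepsilon\in\mathcal{N}_0(\lambda)$, by Lemma~\ref{lem:hide}. Proposition~\ref{prop:adjoin} yields a smallest $D$-field $F_\Phi$ containing $H^\sigma$ and these germs. A field contains these germs if and only if it contains $g_\alpha,t_\alpha$ for $\alpha\in\Phi$. So minimality gives $F_\Phi\subseteq F_{\Phi'}$ for $\Phi\subseteq\Phi'$, and the directed union $F_0=\bigcup_\Phi F_\Phi$ is a $D$-field.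
\end{proof}

\subsection{The cut is not filled}

\begin{proposition}[Reading]\label{prop:read}
Let $F\supseteq F_0$ be a $D$-field. There is no $Z\in F$ with $g_\alpha<Z<g_\alpha+t_\alpha$ for all $\alpha<\omega_1$.
\end{proposition}

\begin{proof}
Suppose $Z$ is such an element. Fix a $\mathcal{C}^1$ representative of $Z$ on some $[n_0,\infty)$ and put
\[
S=\{n\ge n_0: Z'(n)-G'(n)>W_n/2\}.
\]
Let $\beta<\omega_1$. We show that $S_\beta\subseteq^*S$ and that $S\cap T_\beta$ is finite; as $S$ does not depend on $\beta$, this contradicts Theorem~\ref{thm:gap}.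

The hypothesis at $\beta$ gives only $0<Z-g_\beta<t_\beta$; the hypothesis at $\gamma=\beta+1$ improves it. Write $Z-g_\beta=(Z-g_\gamma)+(g_\gamma-g_\beta)$. Here $0<Z-g_\gamma<t_\gamma=o(t_\beta)$ and $g_\gamma-g_\beta\sim u_\beta=o(t_\beta)$. So $Z-g_\beta=o(t_\beta)$, both germs lie in $F$, and $t_\beta\to\infty$. Lemma~\ref{lem:hopital} gives $|Z'-g_\beta'|<t_\beta'$. Since $g_\beta'(n)=G'(n)-u_\beta'(n)+W_n\mathbf{1}_{S_\beta}(n)$ for $n\ge1$, we have for all large $n$
\begin{equation}\label{eq:read}
\bigl|Z'(n)-G'(n)-W_n\mathbf{1}_{S_\beta}(n)\bigr|\le t_\beta'(n)+|u_\beta'(n)| .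
\end{equation}
Let $n\in A_\beta$ be large and $X=E(2n^2+n+\kappa_\beta(n))$. By \eqref{eq:near}, near $n$ both $t_\beta$ and $u_\beta$ have the form $E(s+2n^2+e)$ with $0\le e\le\kappa_\beta(n)$. By (E4) with $j=1$, the right side of \eqref{eq:read} is at most $2X^p$, with $p$ independent of $n$. On the other hand $\kappa_\beta(n)+1\le n$ for $n\ge2$, so $W_n\ge E(2n^2+n+\kappa_\beta(n)+1)=e^X$. As $2X^p<\frac12e^X$ for large $X$, the left side of \eqref{eq:read} is less than $W_n/2$ for all but finitely many $n\in A_\beta$. If such an $n$ is in $S_\beta$, then $Z'(n)-G'(n)>W_n/2$, so $n\in S$. If it is in $T_\beta$, then $n\notin S_\beta$, so $Z'(n)-G'(n)<W_n/2$ and $n\notin S$.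
\end{proof}

\section{The germ in the cut: proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $M$ be a maximal Hardy field containing $F_0\circ\theta\supseteq H$, and let $f=G\circ\theta$, a $\mathcal{C}^\infty$ germ. Proposition~\ref{prop:adjoin} with $m=1$, $Y_1=G$ gives a $D$-field containing $H^\sigma$ and $G$, so $f$ lies in a Hardy field extending $H$. Put $F=\{h\circ\sigma:h\in M\}$, a $D$-field containing $F_0$. By Theorem~\ref{thm:rc}, $F$ is real closed and closed under $\log$ of positive elements. Composition with $\theta$ carries $F,G,e^G,\varphi\circ\sigma$ to $M,f,e^f,\varphi$ and preserves all notions in the theorem, so we prove the assertions for the former.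

\medskip
\noindent\emph{Distance from $F$.} We have $G-g_\alpha=u_\alpha-q_\alpha$ with $|q_\alpha|\le1$, so $G-g_\alpha\sim u_\alpha$. Since $\lambda^u_\alpha-s\to\infty$, (E3) gives $E=o(u_\alpha)$, and $u_\alpha=o(t_\alpha)$. Therefore $E<G-g_\alpha<t_\alpha-E$, that is,
\begin{equation}\label{eq:deep}
g_\alpha<G-E<G+E<g_\alpha+t_\alpha\qquad(\alpha<\omega_1).
\end{equation}
Let $h\in F$. By Proposition~\ref{prop:read}, and since $F$ is linearly ordered, there is $\alpha$ with
\begin{equation}\label{eq:cases}
h\le g_\alpha\qquad\text{or}\qquad h\ge g_\alpha+t_\alpha .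
\end{equation}
With \eqref{eq:deep} this gives
\begin{equation}\label{eq:far}
G-h>E\qquad\text{or}\qquad h-G>E .
\end{equation}
As $E>s\ge\varphi\circ\sigma$ by (E2) and \eqref{eq:small}, the main assertion follows. It used neither maximality nor Theorem~\ref{thm:rc}.

\medskip
\noindent\emph{Adjoining a germ to $F$.} Let $y\in\mathcal{C}$ be such that $y-a$ is eventually nonvanishing for every $a\in F$. A nonzero $P\in F[X]$ factors into a nonzero constant, factors $X-a$, and factors $(X-a)^2+b^2$ with $b\ne0$, as $F$ is real closed. Each factor is eventually nonvanishing at $y$, hence so is $P(y)$, and $F(y)$ is a Hausdorff field by Lemma~\ref{lem:frac}.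

\medskip
\noindent\emph{Part (1).} By \eqref{eq:far} this applies to $y=G$, so $F(G)$ is a Hausdorff field. In it $G<G+1$, and $G<h<G+1$ with $h\in F$ contradicts \eqref{eq:far} because $E>1$. So $F$ is not dense in $F(G)$.

For immediacy we first show that $G-h$ is $\sim$ an element of $F$, for each $h\in F$; the point is that some $g_\beta$ approximates $G$ much better than $h$ does. Take $\alpha$ as in \eqref{eq:cases}. If $h\le g_\alpha$, let $\beta>\alpha$. Then $G-g_\beta\sim u_\beta=o(u_\alpha)$, while $g_\beta-h\ge g_\beta-g_\alpha\sim u_\alpha$. So $G-h=(G-g_\beta)+(g_\beta-h)\sim g_\beta-h\in F$. If $h\ge g_\alpha+t_\alpha$, then $G-g_\alpha\sim u_\alpha=o(t_\alpha)$, while $h-g_\alpha\ge t_\alpha$. So $G-h=(G-g_\alpha)+(g_\alpha-h)\sim g_\alpha-h\in F$. Next, if $G-a\sim w\in F$ and $b\in F$, then $(G-a)^2+b^2$ differs from $w^2+b^2$ by $o(w^2)$, so it is $\sim w^2+b^2\in F$. The relation $\sim$ is compatible with products and quotients, so by the factorization above every nonzero element of $F(G)$ is $\sim$ an element of $F$.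

\medskip
\noindent\emph{Part (2).} Let $h\in F$. If $h>0$, then $\log h\in F$, and \eqref{eq:far} applied to $\log h$ shows that $G-\log h$ tends to $+\infty$ or to $-\infty$; so $e^G/h$ tends to $\infty$ or to $0$. Hence $e^G-h$ is eventually nonvanishing and $e^G\not\asymp h$. If $h\le0$, then $e^G-h>0$, and $e^G\not\asymp h$ follows from the previous case applied to $-h$, or from $e^G>0$ if $h=0$. So $F(e^G)$ is a Hausdorff field, and the class of $e^G$ in its value group is not the class of any element of $F$. This completes the proof of Theorem~\ref{thm:main}. \qed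

\begin{thebibliography}{9}

\bibitem{AvdD}
Matthias Aschenbrenner and Lou van den Dries, \emph{Analytic Hardy fields}, arXiv:2311.07352 (2023).

\bibitem{Bou}
Bourbaki, \emph{Fonctions d'une variable r\'eelle}, Ch.~V, Appendix.

\bibitem{Haus}
Hausdorff, Fund. Math. \textbf{26} (1936).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Rob}
A. Robinson, \emph{On the real closure of a Hardy field}, 1972.

\end{thebibliography}
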